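\title{Vexillary real matrix Schubert varieties are minimal}

\begin{abstract}
A partial permutation matrix $\omega$ determines the manifold $X_\omega$ of real matrices whose upper-left submatrices have the same ranks as those of $\omega$. We prove that $X_\omega$ is a minimal submanifold of the Euclidean space of matrices whenever $\omega$ is vexillary, which confirms a conjecture posed in a paper of Lee, Park and Yeon. Since $X_\omega$ is known not to be minimal otherwise, $X_\omega$ is minimal if and only if $\omega$ is vexillary. The proof treats any family of rank conditions on upper-left submatrices whose corners run from northeast to southwest: the kernels of the submatrices are then nested, and the tangent space has an orthonormal basis of rank-one matrices along which the manifold contains line segments. An example shows that ``minimal'' cannot be improved to ``austere''.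
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathfrak{M}_{m,n}$ be the space of real $m\times n$ matrices with the inner product $\langle A,B\rangle=\operatorname{tr}(A^TB)$, for which the matrix units $E_{ab}$ form an orthonormal basis. Write $[k]=\{1,\dots,k\}$, and let $A_{[p,q]}$ be the upper-left $p\times q$ submatrix of $A$. A \emph{partial permutation} is a matrix $\omega\in\mathfrak{M}_{m,n}$ with entries in $\{0,1\}$ and at most one entry $1$ in each row and in each column. Its \emph{real matrix Schubert variety} is
\[
\overline X_\omega=\{A:\ \operatorname{rk}A_{[p,q]}\le\operatorname{rk}\omega_{[p,q]}\ \text{ for all }(p,q)\in[m]\times[n]\},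
\]
and the open dense regular part of this variety is the smooth submanifold
\[
X_\omega=\{A:\ \operatorname{rk}A_{[p,q]}=\operatorname{rk}\omega_{[p,q]}\ \text{ for all }(p,q)\in[m]\times[n]\}.
\]
The ranks $\operatorname{rk}A_{[p,q]}$ are what survives Gaussian elimination without exchanges. They do not change when a row or column is rescaled, when a multiple of a row is added to a lower row, or when a multiple of a column is added to a column further right, and these operations bring every matrix to a partial permutation. The manifolds $X_\omega$ therefore cover $\mathfrak{M}_{m,n}$.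

A submanifold is \emph{minimal} if its mean curvature vector vanishes identically, that is, if its volume is critical under compactly supported variations. The operations of elimination are not isometries of $\mathfrak{M}_{m,n}$, so they say nothing about the curvature of $X_\omega$, and the question arises for which $\omega$ the manifold $X_\omega$ is minimal. The answer is governed by the following notion, which we define following Fulton.

Let $k$ be the rank of $\omega$ and $N=m+n-k$. Extend $\omega$ to an $N\times N$ permutation matrix $\tilde\omega$ by adding $n-k$ rows below and $m-k$ columns to the right. The new rows receive $1$'s, in increasing (northwest to southeast) order, in the $n-k$ columns among the first $n$ that contain no $1$ of $\omega$. The new columns receive $1$'s, in increasing order, in the $m-k$ rows among the first $m$ that contain no $1$ of $\omega$. All other new entries are $0$. Define $w\in S_N$ by $\tilde\omega_{i,w(i)}=1$; we write $w$ as the word $w(1)\cdots w(N)$. Then $\omega$ is \emph{vexillary} if $w$ avoids the pattern $2143$: there are no indices $a<b<c<d$ with $w(b)<w(a)<w(d)<w(c)$.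

The problem treated here comes from \cite{LPY}. Two facts are known.
\begin{itemize}
\item[(i)] If $\omega$ is not vexillary, then $X_\omega$ is not minimal.
\item[(ii)] For $0<r<\min\{m,n\}$, the determinantal variety $\{A:\operatorname{rk}A\le r\}$ equals $\overline X_\omega$ for the vexillary $\omega$ that has $I_r$ in the upper-left corner and zeros elsewhere. The set $C(m,n,r)$ of matrices of rank exactly $r$ is a minimal submanifold, and $X_\omega$ is an open subset of it.
\end{itemize}
The conjecture is that the converse of (i) holds. We prove it.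

\begin{theorem}\label{thm:main}
If $\omega$ is a vexillary partial permutation, then $X_\omega\subset\mathfrak{M}_{m,n}$ is minimal.
\end{theorem}

Together with fact (i), which we use as stated and do not reprove, this gives the classification.

\begin{corollary}\label{cor:class}
The manifold $X_\omega$ is minimal if and only if $\omega$ is vexillary.
\end{corollary}

The geometric part of the proof does not mention permutations. Call a pair $(p,q)\in[m]\times[n]$ a \emph{box}; it stands for the submatrix $A_{[p,q]}$. A \emph{chain of boxes} is a family $(p_1,q_1),\dots,(p_s,q_s)$, $s\ge0$, with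
\[
p_1\le p_2\le\dots\le p_s,\qquad q_1\ge q_2\ge\dots\ge q_s .
\]
The boxes become taller and narrower, so their lower-right corners run from northeast to southwest.

\begin{theorem}\label{thm:chain}
Let $(p_i,q_i)$, $i=1,\dots,s$, be a chain of boxes and let $r_1,\dots,r_s\ge0$ be integers. If the set
\[
Y=\{A\in\mathfrak{M}_{m,n}:\ \operatorname{rk}A_{[p_i,q_i]}=r_i,\ i=1,\dots,s\}
\]
is nonempty, then it is an embedded smooth submanifold and it is minimal.
\end{theorem}

The reason for minimality is that through each point of $Y$ pass $\dim Y$ mutually orthogonal line segments contained in $Y$. Section~\ref{sec:small} shows these segments in a $3\times3$ case, and shows how minimality fails for $w=2143$. Section~\ref{sec:chain} proves Theorem~\ref{thm:chain}. Section~\ref{sec:vex} shows that for vexillary $\omega$ the manifold $X_\omega$ is an open subset of such a $Y$ (Theorem~\ref{thm:Yomega}). Section~\ref{sec:more} treats the links of these cones in the unit sphere and shows that $X_\omega$ need not be austere.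

\section{Mean curvature and three small cases}\label{sec:small}

Let $S$ be an embedded submanifold of a Euclidean space and let $A\in S$. The \emph{second fundamental form} of $S$ at $A$ is the symmetric bilinear map $\mathrm{II}$ from $T_AS\times T_AS$ to the normal space $(T_AS)^\perp$ for which $\mathrm{II}(Z,Z)$ is the normal component of $\gamma''(0)$, for any smooth curve $\gamma$ in $S$ with $\gamma(0)=A$ and $\gamma'(0)=Z$. For a local parametrization $\varphi$ of $S$, the vector $\mathrm{II}(\partial_i\varphi,\partial_j\varphi)$ is the normal component of $\partial_i\partial_j\varphi$. The (unnormalized) \emph{mean curvature vector} is the trace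
\[
H(A)=\sum_k\mathrm{II}(Z_k,Z_k),\qquad Z_1,Z_2,\dots\ \text{an orthonormal basis of }T_AS .
\]
It depends only on a neighborhood of $A$ in $S$, so open subsets of minimal submanifolds are minimal. A linear isometry $\Phi$ of the ambient space carries $\mathrm{II}$ and $H$ of $S$ to those of $\Phi(S)$. On $\mathfrak{M}_{m,n}$ the maps $A\mapsto gAh$ with $g\in O(m)$, $h\in O(n)$ are such isometries.

\begin{lemma}\label{lem:lines}
Suppose that $T_AS$ has an orthogonal basis $Z_1,Z_2,\dots$ such that $A+tZ_k\in S$ for every $k$ and all sufficiently small $|t|$. Then $H(A)=0$.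
\end{lemma}

\begin{proof}
Normalize the $Z_k$. The curve $\gamma(t)=A+tZ_k$ has $\gamma''=0$, so $\mathrm{II}(Z_k,Z_k)=0$ for every $k$.
\end{proof}

Orthogonality is essential. The saddle $z=xy$ contains two lines through each point, with directions $Z_1=(1,0,y)$ and $Z_2=(0,1,x)$. Its mean curvature is $2g^{12}\,\mathrm{II}(Z_1,Z_2)$, where $(g^{ij})$ is the inverse of the Gram matrix of $Z_1,Z_2$, and this is nonzero wherever $\langle Z_1,Z_2\rangle=xy\neq0$.

For subspaces $V\subset\mathbb R^m$ and $W\subset\mathbb R^n$ let $V\otimes W$ be the span of the matrices $uv^T$ with $u\in V$, $v\in W$. The identities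
\begin{equation}\label{eq:inner}
\langle Z,uv^T\rangle=u^TZv,\qquad\langle uv^T,xy^T\rangle=(u^Tx)(v^Ty)
\end{equation}
show that $V\otimes W\perp V'\otimes W'$ when $V\perp V'$ or $W\perp W'$, and that orthonormal bases $\{x\}$ of $V$ and $\{y\}$ of $W$ give the orthonormal basis $\{xy^T\}$ of $V\otimes W$.

\begin{example}[one box]\label{ex:one}
At a matrix $A$ of rank $r$, the normal space of $C(m,n,r)$ is $L\otimes K$ with $L=\ker A^T$ and $K=\ker A$; this is the case $s=1$ of Proposition~\ref{prop:normal} below. Let $\rho\in O(m)$ be $-1$ on $L$ and $+1$ on $L^\perp=\operatorname{im}A$. The isometry $\Phi(B)=\rho B$ preserves rank, fixes $A$, and acts as $-1$ on $L\otimes K$. Hence $H(A)=\Phi(H(A))=-H(A)$, and $C(m,n,r)$ is minimal. With several boxes a symmetry must respect all of them, and Section~\ref{sec:more} shows that such a $\Phi$ need not exist. A different mechanism is required.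
\end{example}

\begin{example}[two boxes in a chain]\label{ex:1432}
Let $m=n=3$ and $\omega=E_{11}+E_{33}$. Then $w=1432$, which is vexillary. Every upper-left submatrix of $\omega$ has rank $1$ except $\omega$ itself, which has rank $2$. Thus $X_\omega$ is the open subset $\{a_{11}\ne0,\ \operatorname{rk}A=2\}$ of
\[
Y=\{A:\ \operatorname{rk}A_{[2,3]}=1,\ \operatorname{rk}A_{[3,2]}=1\}.
\]
In $X_\omega$ the second row is a multiple of the first row and the second column is a multiple of the first column, so $X_\omega$ is parametrized by
\[
\varphi(a,c,d,e,\lambda,\mu)=\begin{pmatrix}a&\mu a&c\\ \lambda a&\lambda\mu a&\lambda c\\ d&\mu d&e\end{pmatrix},\qquad a\neq0,\quad ae\neq cd .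
\]
The map $\varphi$ is affine in each variable separately, so its six coordinate curves are lines. At a point with $\lambda=\mu=0$ their directions are
\begin{equation}\label{eq:frame}
E_{11},\quad E_{13},\quad E_{31},\quad E_{33},\quad aE_{21}+cE_{23},\quad aE_{12}+dE_{32},
\end{equation}
six mutually orthogonal matrices of rank one, and Lemma~\ref{lem:lines} gives $H=0$ there. Any other point $A\in X_\omega$ reduces to this case. A rotation of the first two rows and a rotation of the first two columns preserve $Y$ and the rank of $A$, and they can be chosen to make the second row and the second column of $A$ zero. The only entry of the rank-one matrix $A_{[2,2]}$ that can remain is $a_{11}$, so the rotated matrix lies in $X_\omega$ and has $\lambda=\mu=0$. Hence $X_\omega$ is minimal.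
\end{example}

\begin{example}[two boxes not in a chain]\label{ex:2143}
Let $m=n=3$ and $\omega=E_{12}+E_{21}$, so that $w=2143$. The rank conditions say that $a_{11}=0$, $a_{12}a_{21}\ne0$ and $\det A=0$; the two equations concern the boxes $(1,1)$ and $(3,3)$, which do not form a chain in either order. In the hyperplane $a_{11}=0$, the manifold $X_\omega$ is an open part of the zero set of
\[
f=a_{12}a_{23}a_{31}+a_{13}a_{21}a_{32}-a_{13}a_{22}a_{31}-a_{12}a_{21}a_{33}.
\]
Differentiating $f(\gamma(t))=0$ twice gives $\langle\mathrm{II}(Z,Z),\nabla f\rangle=-\operatorname{Hess}f(Z,Z)$. Taking the trace over $(\nabla f)^\perp$, and using $\Delta f=0$ ($f$ is affine in each entry), we obtain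
\[
\langle H,\nabla f\rangle=\operatorname{Hess}f(\nabla f,\nabla f)/|\nabla f|^2 .
\]
At the point $A$ below, which lies in $X_\omega$, the gradient is $G=E_{13}+E_{31}-E_{33}$, and
\[
A=\begin{pmatrix}0&1&0\\1&1&1\\0&1&0\end{pmatrix},\qquad f(A+tG)=\det\begin{pmatrix}0&1&t\\1&1&1\\t&1&-t\end{pmatrix}=3t-t^2 .
\]
So $\operatorname{Hess}f(G,G)=-2$ and $\langle H,\nabla f\rangle=-2/3\ne0$, in agreement with fact (i). The normal space at $A$ is spanned by $e_1e_1^T$ and $uu^T=E_{11}-G$, where $u=(1,0,-1)^T$. The vectors $e_1$ and $u$ span the kernels of the two boxes, and these kernels are neither nested nor orthogonal.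
\end{example}

The last two examples suggest that the position of the boxes decides the question, through the relative position of the kernels. In Example~\ref{ex:1432} rotations produced the lines. In general the available rotations do not suffice, and we describe the lines directly in terms of the kernels.

\section{Chains of boxes}\label{sec:chain}

Fix a chain of boxes. Regard $\mathbb R^p\subset\mathbb R^m$ and $\mathbb R^q\subset\mathbb R^n$ as the spans of the first $p$ and $q$ coordinate vectors. For $A\in\mathfrak{M}_{m,n}$ put $A_i=A_{[p_i,q_i]}$ and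
\[
L_i=L_i(A)=\ker A_i^T\subset\mathbb R^{p_i}\subset\mathbb R^m,\qquad K_i=K_i(A)=\ker A_i\subset\mathbb R^{q_i}\subset\mathbb R^n .
\]
We use two standard facts. Rank is lower semicontinuous: a nonzero $r\times r$ minor stays nonzero under small perturbations, so $\{B:\operatorname{rk}B\ge r\}$ is open. And if $P$ is an invertible $r\times r$ matrix, block elimination gives
\begin{equation}\label{eq:schur}
\operatorname{rk}\begin{pmatrix}P&Q\\R&T\end{pmatrix}=r+\operatorname{rk}(T-RP^{-1}Q),
\end{equation}
where $T-RP^{-1}Q$ is the \emph{Schur complement}.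

\subsection{Nested kernels}

The chain condition enters the proof only through the next lemma.

\begin{lemma}\label{lem:nested}
For every $A\in\mathfrak{M}_{m,n}$ we have $L_1\subset L_2\subset\dots\subset L_s$ and $K_1\supset K_2\supset\dots\supset K_s$.
\end{lemma}

\begin{proof}
Let $u\in L_i$. Then $u\in\mathbb R^{p_i}\subset\mathbb R^{p_{i+1}}$, and since the coordinates of $u$ beyond $p_i$ vanish, $u^TA_{i+1}=u^TA_{[p_i,q_{i+1}]}$. This row vector consists of the first $q_{i+1}\le q_i$ entries of $u^TA_i=0$. So $u\in L_{i+1}$. Let $v\in K_{i+1}$. Then $v\in\mathbb R^{q_{i+1}}\subset\mathbb R^{q_i}$, and $A_iv=A_{[p_i,q_{i+1}]}v$ consists of the first $p_i\le p_{i+1}$ entries of $A_{i+1}v=0$. So $v\in K_i$.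
\end{proof}

By Example~\ref{ex:one}, the $i$-th rank condition should contribute $L_i\otimes K_i$ to the normal space. These contributions overlap: $L_i\otimes K_{i+1}$ lies in both $L_i\otimes K_i$ and $L_{i+1}\otimes K_{i+1}$. In Example~\ref{ex:1432} each box has codimension $2$, while $X_\omega$ has codimension $3$. To separate the contributions we keep, at each step, only the new part of the left kernel. Put $L_0=0$ and
\[
M_i=L_i\cap L_{i-1}^\perp\quad(1\le i\le s),\qquad M_{s+1}=L_s^\perp,\qquad K_{s+1}=0,
\]
with orthogonal complements taken in $\mathbb R^m$. Then $L_i=M_1\oplus\dots\oplus M_i$ and $\mathbb R^m=M_1\oplus\dots\oplus M_{s+1}$ are orthogonal decompositions. For $j\le i$ we have $M_j\otimes K_i\subset M_j\otimes K_j$, so $L_i\otimes K_i\subset\sum_{j\le i}M_j\otimes K_j$. Since also $M_i\subset L_i$,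
\begin{equation}\label{eq:N}
N_A:=\sum_{i=1}^sL_i\otimes K_i=\bigoplus_{i=1}^sM_i\otimes K_i ,
\end{equation}
and the sum on the right is orthogonal by \eqref{eq:inner}. Splitting each summand of $\mathfrak{M}_{m,n}=\bigoplus_{j=1}^{s+1}M_j\otimes\mathbb R^n$ along $\mathbb R^n=K_j\oplus K_j^\perp$ gives the orthogonal decomposition
\begin{equation}\label{eq:T}
N_A^\perp=\bigoplus_{j=1}^{s+1}M_j\otimes K_j^\perp .
\end{equation}

\subsection{Smoothness and the normal space}

Because of the overlap, the manifolds defined by the single conditions are in general not transverse, and the implicit function theorem does not apply to all their equations at once. We impose the conditions one at a time. Once the first $i$ conditions hold, $L_i(A)$ varies smoothly and annihilates $A_{i+1}$ from the left, so we may discard these directions before writing the equations of the next condition.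

\begin{proposition}\label{prop:normal}
If $Y\ne\emptyset$, then $Y$ is an embedded submanifold with $T_AY=N_A^\perp$ for all $A\in Y$. Its codimension is
\[
\sum_{i=1}^s\bigl[(p_i-r_i)-(p_{i-1}-r_{i-1})\bigr](q_i-r_i),\qquad p_0=r_0=0 .
\]
\end{proposition}

\begin{proof}
Let $Y^{(i)}$ be the set defined by the first $i$ conditions. We show by induction on $i$ that $Y^{(i)}$ is an embedded submanifold with $T_AY^{(i)}=\bigl(\bigoplus_{j\le i}M_j\otimes K_j\bigr)^\perp$. For $i=0$ this says $Y^{(0)}=\mathfrak{M}_{m,n}$. Assume the claim for some $i<s$, fix $A^0\in Y^{(i+1)}$, and let $A$ range over a small neighborhood of $A^0$ in $Y^{(i)}$.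

\emph{Removing $L_i$.} The orthogonal complement of $L_i(A)$ in $\mathbb R^{p_{i+1}}$ is spanned by $\operatorname{im}A_i\subset\mathbb R^{p_i}$ and the vectors $e_a$ with $p_i<a\le p_{i+1}$. Choose $r_i$ linearly independent columns of $A^0_i$. The same columns of $A_i$ remain independent, and they form a basis of $\operatorname{im}A_i$ because $\operatorname{rk}A_i=r_i$. Applying the Gram--Schmidt process to them and appending the $e_a$, we obtain a matrix $E(A)$, smooth in $A$, whose columns are an orthonormal basis of this complement. (For $i=0$, $E$ is the identity matrix.) Put $G(A)=E(A)^TA_{i+1}$. By Lemma~\ref{lem:nested} the columns of $A_{i+1}$ are orthogonal to $L_i(A)$, so $A_{i+1}=E(A)G(A)$. Hence $\operatorname{rk}G(A)=\operatorname{rk}A_{i+1}$ and $\ker G(A)=K_{i+1}(A)$.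

\emph{Local equations.} Let the columns of $U$ and $U'$ be orthonormal bases of $\ker G(A^0)^T$ and its orthogonal complement, and let the columns of $V$ and $V'$ be orthonormal bases of $\ker G(A^0)$ and its orthogonal complement. The $r_{i+1}\times r_{i+1}$ matrix $U'^TGV'$ is invertible at $A^0$, hence near $A^0$. Apply \eqref{eq:schur} to $(U'\ U)^T\,G\,(V'\ V)$, which has the same rank as $G$: the condition $\operatorname{rk}A_{i+1}=r_{i+1}$ holds if and only if
\[
F(A)=U^TGV-(U^TGV')\,(U'^TGV')^{-1}\,(U'^TGV)
\]
vanishes.

\emph{The differential.} Let $Z\in T_{A^0}Y^{(i)}$. The factors $U^TGV'$ and $U'^TGV$ both vanish at $A^0$, so the second term of $F$ has zero differential there, and $dF(Z)=U^T\,dG(Z)\,V$. Now $dG(Z)=E^TZ_{i+1}+dE(Z)^TA^0_{i+1}$ with $E=E(A^0)$, and $A^0_{i+1}V=0$ because the columns of $V$ lie in $K_{i+1}$. Therefore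
\[
dF(Z)=(EU)^TZ_{i+1}V .
\]
The map $u\mapsto Eu$ is an isometry onto $L_i^\perp\cap\mathbb R^{p_{i+1}}$, and $Eu\in L_{i+1}$ if and only if $G(A^0)^Tu=(A^0_{i+1})^TEu=0$. So the columns of $EU$ form an orthonormal basis $\{x\}$ of $M_{i+1}$, and the columns of $V$ form an orthonormal basis $\{y\}$ of $K_{i+1}$. The entries of $dF(Z)$ are the numbers $x^TZy=\langle Z,xy^T\rangle$, the coordinates of the orthogonal projection of $Z$ to $M_{i+1}\otimes K_{i+1}$.

By the orthogonality in \eqref{eq:N} and the induction hypothesis, $M_{i+1}\otimes K_{i+1}\subset T_{A^0}Y^{(i)}$. Hence $dF$ is surjective on $T_{A^0}Y^{(i)}$, with kernel $T_{A^0}Y^{(i)}\cap(M_{i+1}\otimes K_{i+1})^\perp$. By the implicit function theorem, $Y^{(i+1)}=F^{-1}(0)$ is near $A^0$ an embedded submanifold with this tangent space. Finally $\dim L_j=p_j-r_j$ and $\dim K_j=q_j-r_j$ when the $j$-th condition holds, so the codimension does not depend on the point and for $i=s$ has the stated value.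
\end{proof}

\subsection{Lines in $Y$}

A rank-one perturbation $xy^T$ of a matrix does not raise the rank if $x$ lies in the column space or $y$ lies in the row space. The summands of \eqref{eq:T} are arranged so that for every box one of the two alternatives holds.

\begin{lemma}\label{lem:ruled}
Let $A\in Y$, $1\le j\le s+1$, $x\in M_j$ and $y\in K_j^\perp$. Then $A+t\,xy^T\in Y$ for all sufficiently small $|t|$.
\end{lemma}

\begin{proof}
Fix $i\le s$ and let $B=(A+t\,xy^T)_{[p_i,q_i]}$. For $u\in\mathbb R^{p_i}$ and $v\in\mathbb R^{q_i}$ we have $u^TBv=u^TA_iv+t(u^Tx)(y^Tv)$. If $i<j$, then $x\perp L_{j-1}\supset L_i$, so $u^TBv=0$ for all $u\in L_i$ and all $v$; thus $\ker B^T\supset L_i$. If $i\ge j$, then $y\perp K_j\supset K_i$, so $u^TBv=0$ for all $u$ and all $v\in K_i$; thus $\ker B\supset K_i$. In both cases $\operatorname{rk}B\le r_i$, for every $t$. By lower semicontinuity $\operatorname{rk}B\ge r_i$ for small $|t|$.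
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:chain}]
By Proposition~\ref{prop:normal}, $Y$ is an embedded submanifold, and by \eqref{eq:T} its tangent space at $A$ has an orthonormal basis of matrices $xy^T$, where for each $j=1,\dots,s+1$ the vectors $x$ and $y$ run through orthonormal bases of $M_j$ and $K_j^\perp$. Lemmas~\ref{lem:ruled} and~\ref{lem:lines} give $H(A)=0$.
\end{proof}

In Example~\ref{ex:1432}, at a point with $\lambda=\mu=0$, the spaces $M_1,M_2,M_3$ are spanned by $e_2$, $(-d,0,a)^T$, $(a,0,d)^T$, while $K_1^\perp$ is spanned by $(a,0,c)^T$, $K_2^\perp$ by $e_1,e_3$, and $K_3^\perp=\mathbb R^3$. The sum \eqref{eq:T} has dimension $1+2+3$ and is the span of the matrices \eqref{eq:frame}.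

\begin{remark}
Without the chain condition both assertions of Theorem~\ref{thm:chain} can fail. Consider the set $\{a_{11}=0,\ \operatorname{rk}A=2\}\subset\mathfrak{M}_{3,3}$. Example~\ref{ex:2143} exhibits an open subset that is smooth but not minimal. Near $\operatorname{diag}(0,1,1)$ the set is not a submanifold. Indeed, let $A'$ be the lower-right $2\times2$ block, $x=(a_{12},a_{13})^T$ and $y=\operatorname{adj}(A')(a_{21},a_{31})^T$. In the local coordinates $(x,y,A')$ on the hyperplane $a_{11}=0$ the set is given by $\det A=-x^Ty=0$. The cone $x^Ty=0$ contains lines through the origin that span $\mathbb R^4$ but has empty interior, so it is not a submanifold at the origin.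
\end{remark}

The coordinate subspaces play no special role.

\begin{corollary}\label{cor:flags}
Let $0\ne V_1\subset\dots\subset V_s\subset\mathbb R^m$ and $\mathbb R^n\supset W_1\supset\dots\supset W_s\neq0$ be subspaces, and let $r_i\ge0$ be integers. The set of all $A\in\mathfrak{M}_{m,n}$ for which the bilinear form $(u,v)\mapsto u^TAv$ on $V_i\times W_i$ has rank $r_i$ for each $i$ is, if nonempty, an embedded minimal submanifold.
\end{corollary}

\begin{proof}
Let $p_i=\dim V_i$ and $q_i=\dim W_i$, and choose $g\in O(m)$, $h\in O(n)$ with $g\mathbb R^{p_i}=V_i$ and $h\mathbb R^{q_i}=W_i$ for all $i$. The isometry $A\mapsto g^TAh$ maps the set onto the set $Y$ of Theorem~\ref{thm:chain}.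
\end{proof}

\section{From pattern avoidance to chains}\label{sec:vex}

The definition of $X_\omega$ imposes a condition on all $mn$ boxes, and these do not form a chain once $m,n\ge2$. Most of the conditions are either open or redundant. We isolate those that matter. Let $\omega$ be any partial permutation, with $w\in S_N$ as in Section~\ref{sec:intro}, and for $0\le p\le m$, $0\le q\le n$ put
\[
r(p,q)=\#\{i\le p:\ w(i)\le q\},
\]
which is $\operatorname{rk}\omega_{[p,q]}$, the number of $1$'s in the box. The \emph{diagram} and the \emph{essential set} of $w$ are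
\begin{align*}
D&=\{(a,b)\in[N]^2:\ w(a)>b,\ w^{-1}(b)>a\},\\
\mathrm{Ess}&=\{(p,q)\in D:\ (p+1,q)\notin D,\ (p,q+1)\notin D\}.
\end{align*}
Thus $D$ is what remains of the $N\times N$ array after deleting each cell that contains a $1$ or lies to the right of or below a $1$, and $\mathrm{Ess}$ consists of the southeast corners of $D$; see Figure~\ref{fig:diagrams}. A cell $(p,q)\in[m]\times[n]$ lies in $D$ exactly when neither the last row nor the last column of $\omega_{[p,q]}$ contains a $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.65,yscale=-0.65]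
\fill[gray!25] (1,1) rectangle (2,2);
\fill[gray!65] (2,1) rectangle (3,2) (1,2) rectangle (2,3);
\draw[gray] (0,0) grid (4,4);
\draw[very thick] (0,0) rectangle (3,3);
\foreach \y/\x in {1/1,2/4,3/3,4/2}
  {\fill (\x-0.5,\y-0.5) circle (0.13); \draw (4,\y-0.5)--(\x-0.5,\y-0.5)--(\x-0.5,4);}
\node at (2,4.7) {$w=1432$};
\begin{scope}[shift={(7,0)}]
\fill[gray!65] (0,0) rectangle (1,1) (2,2) rectangle (3,3);
\draw[gray] (0,0) grid (4,4);
\draw[very thick] (0,0) rectangle (3,3);
\foreach \y/\x in {1/2,2/1,3/4,4/3}
  {\fill (\x-0.5,\y-0.5) circle (0.13); \draw (4,\y-0.5)--(\x-0.5,\y-0.5)--(\x-0.5,4);}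
\node at (2,4.7) {$w=2143$};
\end{scope}
\end{tikzpicture}
\caption{Permutation matrices extending two $3\times3$ partial permutations (thick frames). Dots mark the entries $1$. The shaded cells, met by no ray going right or down from a dot, form the diagram; the dark cells are its southeast corners, the essential set. For $1432$ they run from northeast to southwest. For $2143$ one lies strictly southeast of the other.}
\label{fig:diagrams}
\end{figure}

The increasing order in the construction of $\tilde\omega$ keeps the diagram inside the original matrix, so that essential cells are boxes in the sense of Section~\ref{sec:intro}.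

\begin{lemma}\label{lem:inside}
$D\subset[m]\times[n]$.
\end{lemma}

\begin{proof}
Let $(a,b)\in D$. Suppose $a>m$. Then $a$ and $a'=w^{-1}(b)>a$ are both new rows, and $w(a)>b=w(a')$. This contradicts the increasing order of the $1$'s in the new rows. Suppose $b>n$. Then $b$ and $b'=w(a)>b$ are both new columns, and $w^{-1}(b)>a=w^{-1}(b')$. This contradicts the increasing order of the $1$'s in the new columns.
\end{proof}

\begin{lemma}\label{lem:ess}
If $\operatorname{rk}A_{[p,q]}\le r(p,q)$ for all $(p,q)\in\mathrm{Ess}$, then $A\in\overline X_\omega$.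
\end{lemma}

\begin{proof}
We prove $\operatorname{rk}A_{[p,q]}\le r(p,q)$ for $0\le p\le m$, $0\le q\le n$ by induction on $p+q$. If $pq=0$ both sides are $0$.

Let $(p,q)\in D$. If $(p,q+1)\in D$, then $w^{-1}(q+1)>p$, so column $q+1$ has no $1$ in the first $p$ rows and $r(p,q+1)=r(p,q)$. If $(p+1,q)\in D$, then $w(p+1)>q$ and $r(p+1,q)=r(p,q)$. Moving right or down inside the finite set $D$ as long as possible, we reach a cell $(p',q')\in\mathrm{Ess}$ with $p'\ge p$, $q'\ge q$ and $r(p',q')=r(p,q)$. Then $\operatorname{rk}A_{[p,q]}\le\operatorname{rk}A_{[p',q']}\le r(p,q)$.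

Let $(p,q)\notin D$ with $pq>0$. If $w(p)\le q$, then $r(p,q)=r(p-1,q)+1$, and by induction $\operatorname{rk}A_{[p,q]}\le\operatorname{rk}A_{[p-1,q]}+1\le r(p,q)$. Otherwise $w^{-1}(q)\le p$, so $r(p,q)=r(p,q-1)+1$ and $\operatorname{rk}A_{[p,q]}\le\operatorname{rk}A_{[p,q-1]}+1\le r(p,q)$.
\end{proof}

Vexillarity is used only in the next lemma. A cell $(p',q')\in D$ records an inversion: the positions $p'<w^{-1}(q')$ carry the values $w(p')>q'$. This will be the ``$43$''. At a southeast corner $(p,q)$ there is a second inversion, formed by the $1$'s in column $q+1$ and in row $p+1$, which stays close enough to the corner to serve as the ``$21$''.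

\begin{lemma}\label{lem:pattern}
If $w$ avoids $2143$, there are no $(p,q),(p',q')\in\mathrm{Ess}$ with $p<p'$ and $q<q'$.
\end{lemma}

\begin{proof}
Suppose such cells exist. Since $(p,q)\in D$, we have $w(p)>q$ and $w^{-1}(q)>p$; in particular $p,q<N$. Since $(p+1,q)\notin D$, either $w(p+1)\le q$ or $w^{-1}(q)\le p+1$. In the second case $w^{-1}(q)=p+1$, that is, $w(p+1)=q$. So $w(p+1)\le q$ in both cases. Since $(p,q+1)\notin D$, either $w^{-1}(q+1)\le p$ or $w(p)\le q+1$. In the second case $w(p)=q+1$. So $w^{-1}(q+1)\le p$ in both cases.

Since $(p',q')\in D$, we have $w(p')>q'$ and $w^{-1}(q')>p'$. From $w(p+1)\le q<q'<w(p')$ we get $p+1\ne p'$, hence $p+1<p'$. From $w^{-1}(q+1)\le p<p'<w^{-1}(q')$ we get $q+1\ne q'$, hence $q+1<q'$. Put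
\[
a=w^{-1}(q+1),\qquad b=p+1,\qquad c=p',\qquad d=w^{-1}(q').
\]
Then $a\le p<b<c<d$ and $w(b)\le q<w(a)=q+1<w(d)=q'<w(c)$, which is a $2143$ pattern.
\end{proof}

\begin{theorem}\label{thm:Yomega}
Let $\omega$ be vexillary and
\[
Y_\omega=\{A:\ \operatorname{rk}A_{[p,q]}=r(p,q)\ \text{ for all }(p,q)\in\mathrm{Ess}\}.
\]
Then $\mathrm{Ess}$ can be ordered as a chain of boxes, $Y_\omega$ is an embedded minimal submanifold with $X_\omega\subset Y_\omega\subset\overline X_\omega$, and $X_\omega$ is open in $Y_\omega$.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:inside}, $\mathrm{Ess}\subset[m]\times[n]$. Order it by increasing $p$, and by decreasing $q$ when the values of $p$ agree. If $(p,q)$ precedes $(p',q')$ and $p<p'$, then $q\ge q'$ by Lemma~\ref{lem:pattern}. So this is a chain of boxes. The set $Y_\omega$ contains $\omega$, and Theorem~\ref{thm:chain} shows that it is an embedded minimal submanifold. The inclusion $X_\omega\subset Y_\omega$ holds by definition, and $Y_\omega\subset\overline X_\omega$ by Lemma~\ref{lem:ess}. Consequently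
\[
X_\omega=\{A\in Y_\omega:\ \operatorname{rk}A_{[p,q]}\ge r(p,q)\ \text{ for all }(p,q)\in[m]\times[n]\},
\]
which is open in $Y_\omega$ by lower semicontinuity of rank.
\end{proof}

Theorem~\ref{thm:main} follows, since an open subset of a minimal submanifold is minimal. Proposition~\ref{prop:normal}, applied with $r_i=r(p_i,q_i)$, gives the normal space $\bigoplus_iM_i\otimes K_i$ and the codimension of $Y_\omega$ and of $X_\omega$. For the $\omega$ of fact (ii), the diagram is the rectangle $r<a\le m$, $r<b\le n$, so $\mathrm{Ess}=\{(m,n)\}$ and $Y_\omega=C(m,n,r)$. Theorem~\ref{thm:Yomega} thus generalizes fact (ii), and $Y_\omega$ can be strictly larger than $X_\omega$.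

\section{Links and austerity}\label{sec:more}

The sets $X_\omega$ and $Y_\omega$ are cones: they are invariant under multiplication by positive scalars. A cone is minimal if and only if its link is minimal in the unit sphere \cite{Simons}. We recall why. Let $S$ be a smooth cone not containing $0$, let $\Sigma$ be its intersection with the unit sphere, and let $A\in\Sigma$. Then $T_AS=T_A\Sigma\oplus\mathbb RA$ orthogonally, and the ray through $A$ contributes nothing to $H(A)$. For a curve $\gamma$ in $\Sigma$, the second fundamental forms of $S$ in the ambient space and of $\Sigma$ in the sphere are both the component of $\gamma''(0)$ orthogonal to $T_A\Sigma$ and to $A$. So the two mean curvature vectors agree at $A$, and scaling carries this to the other points of $S$.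

\begin{corollary}\label{cor:link}
If $\omega\ne0$ is vexillary, then $X_\omega\cap S^{mn-1}$ is a minimal submanifold of the unit sphere $S^{mn-1}\subset\mathfrak{M}_{m,n}$.
\end{corollary}

\begin{proof}
Every $A\in X_\omega$ has rank $\operatorname{rk}\omega>0$, so $0\notin X_\omega$, and the cone $X_\omega$ is minimal by Theorem~\ref{thm:main}.
\end{proof}

For a normal vector $\xi$ at $A$, the \emph{shape operator} $S_\xi$ is the symmetric endomorphism of the tangent space with $\langle S_\xi Z,Z'\rangle=\langle\mathrm{II}(Z,Z'),\xi\rangle$. Minimality means $\operatorname{tr}S_\xi=0$ for all $\xi$. A submanifold is \emph{austere} if the spectrum of every $S_\xi$, with multiplicities, is symmetric about $0$; then also $\operatorname{tr}S_\xi^3=0$. If a linear isometry $\Phi$ preserves the submanifold near $A$, fixes $A$ and acts as $-1$ on the normal space, then $\mathrm{II}(\Phi Z,\Phi Z')=-\mathrm{II}(Z,Z')$, so $\Phi$ conjugates $S_\xi$ to $-S_\xi$ and the spectrum is symmetric. By Example~\ref{ex:one}, $C(m,n,r)$ is austere, and one may ask whether this extends to all vexillary $\omega$. It does not,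 and in particular no such $\Phi$ exists at the point $A_0$ below.

\begin{proposition}\label{prop:austere}
Let $m=n=3$ and $\omega=E_{11}+E_{33}$. Then $X_\omega$ is minimal but not austere.
\end{proposition}

\begin{proof}
Here $w=1432$ is vexillary, so $X_\omega$ is minimal. With $\varphi$ as in Example~\ref{ex:1432}, consider
\[
A_0=\varphi(1,1,1,0,0,0)=\begin{pmatrix}1&0&1\\0&0&0\\1&0&0\end{pmatrix}.
\]
By \eqref{eq:frame}, an orthonormal basis of the tangent space consists of $E_{11}=\partial_a\varphi$, $E_{13}=\partial_c\varphi$, $E_{31}=\partial_d\varphi$, $E_{33}=\partial_e\varphi$ and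
\[
R=\tfrac1{\sqrt2}(E_{21}+E_{23})=\tfrac1{\sqrt2}\,\partial_\lambda\varphi,\qquad C=\tfrac1{\sqrt2}(E_{12}+E_{32})=\tfrac1{\sqrt2}\,\partial_\mu\varphi .
\]
The matrices $\xi_1=E_{22}$, $\xi_2=\frac1{\sqrt2}(E_{23}-E_{21})$, $\xi_3=\frac1{\sqrt2}(E_{32}-E_{12})$ are orthonormal and orthogonal to these six, so they form a basis of the normal space. The nonzero second derivatives of $\varphi$ at $A_0$ are
\[
\partial_\lambda\partial_\mu\varphi=E_{22},\quad\partial_a\partial_\lambda\varphi=E_{21},\quad\partial_c\partial_\lambda\varphi=E_{23},\quad\partial_a\partial_\mu\varphi=E_{12},\quad\partial_d\partial_\mu\varphi=E_{32}.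
\]
The normal components of $E_{21}$ and $E_{23}$ are $\mp\frac1{\sqrt2}\xi_2$, and those of $E_{12}$ and $E_{32}$ are $\mp\frac1{\sqrt2}\xi_3$. Hence the nonzero values of $\mathrm{II}$ on pairs of basis vectors are
\begin{gather*}
\mathrm{II}(R,C)=\tfrac12\xi_1,\qquad\mathrm{II}(R,E_{11})=-\tfrac12\xi_2,\qquad\mathrm{II}(R,E_{13})=\tfrac12\xi_2,\\
\mathrm{II}(C,E_{11})=-\tfrac12\xi_3,\qquad\mathrm{II}(C,E_{31})=\tfrac12\xi_3 .
\end{gather*}
Let $\xi=\alpha\xi_1+\beta\xi_2+\delta\xi_3$ and let $(S_{ij})$ be the matrix of $S_\xi$. Its diagonal is zero, so in $\operatorname{tr}S_\xi^3=\sum S_{ij}S_{jk}S_{ki}$ only triples of distinct indices contribute, each unordered triple six times. The only triple whose three pairs all appear in the list above is $\{R,C,E_{11}\}$. Therefore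
\[
\operatorname{tr}S_\xi^3=6\cdot\frac\alpha2\cdot\Bigl(-\frac\beta2\Bigr)\cdot\Bigl(-\frac\delta2\Bigr)=\frac34\,\alpha\beta\delta ,
\]
which is nonzero when $\alpha\beta\delta\ne0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LPY}
Jaehoon Lee, Sangwoo Park, Eungbeom Yeon,
\emph{On stationary real matrix Schubert varieties},
arXiv:2512.03480 (2025).

\bibitem{Simons}
Simons,
\emph{Minimal varieties in Riemannian manifolds},
Ann. of Math. 88 (1968).

\end{thebibliography}
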